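\title{The two-phase singular set of the vectorial Bernoulli problem lies in a $C^1$ hypersurface}

\begin{abstract}
Let $U$ be an $\mathbb{R}^k$-valued minimizer of $\int|\nabla U|^2+\Lambda|\{U\neq0\}|$ in an open subset of $\mathbb{R}^d$, and let $\Sigma$ be the set of free boundary points at which $\{U\neq 0\}$ has density one. We prove that $\Sigma$ is locally contained in an embedded $C^1$ hypersurface, for all $d,k\ge1$. The blow-up at each $x\in\Sigma$ is a unique linear map $A^x$ that depends continuously on $x$, and near a point where $A^x$ has rank $j$ the set $\Sigma$ lies in a $C^1$ manifold of dimension $d-j$. A nonzero linear map is a global minimizer exactly when its nuclear norm is at least $\sqrt\Lambda$. Above this threshold $U$ is harmonic near the point; at the threshold, continuity of the blow-up comes from an almost monotonicity, in the order of quadratic forms, of the Gram matrix of the averaged gradient.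
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $d,k\ge1$, $\Lambda>0$, $\lambda:=\sqrt\Lambda$, and let $D\subset\mathbb{R}^d$ be open. For $V\in H^1(D;\mathbb{R}^k)$ the vectorial Bernoulli functional is
\[
J_\Lambda(V,D):=\int_D|\nabla V|^2\,dx+\Lambda\,|\Omega_V\cap D|,\qquad \Omega_V:=\{V\neq0\}.
\]
A map $U\in H^1(D;\mathbb{R}^k)$ is a \emph{minimizer in $D$} if $J_\Lambda(U,D)\le J_\Lambda(V,D)$ for every $V\in H^1_{\mathrm{loc}}(D;\mathbb{R}^k)$ with $V-U\in H^1_0(D;\mathbb{R}^k)$, and a \emph{global minimizer} is a map on $\mathbb{R}^d$ that is a minimizer in every ball. The energy is understood to be finite (or minimality is understood on bounded subdomains), so that the restriction of a minimizer to a ball $B\subset\subset D$ is a minimizer in $B$. The Dirichlet term favors harmonic maps and the measure term rewards vanishing. The components of $U$ interact only through the measure term, which pays only where all $k$ of them vanish at once.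

It is known that minimizers are locally Lipschitz in $D$ and non-degenerate. So $U$ is identified with its continuous representative, $\Omega_U$ is open, and $\partial\Omega_U\cap D$ is the \emph{free boundary}. The \emph{two-phase singular set} is the set of free boundary points at which $\Omega_U$ has Lebesgue density one,
\[
\Sigma=\mathrm{Sing}_2(\partial\Omega_U):=\Big\{x\in\partial\Omega_U\cap D:\ \lim_{r\to0}\frac{|\Omega_U\cap B_r(x)|}{|B_r(x)|}=1\Big\}.
\]
At such a point $U$ vanishes, but the zero set is asymptotically negligible and $\Omega_U$ fills the space on all sides. The model is $k=1$, $U(x)=\lambda x_1$, where $\Sigma$ is the hyperplane between the phases $\{U>0\}$ and $\{U<0\}$; thus $\Sigma$ may have Hausdorff dimension $d-1$. With the rescalings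
\[
U_{x,r}(y):=\tfrac1r\,U(x+ry),
\]
a \emph{blow-up} of $U$ at $x$ is a locally uniform limit of $U_{x,r_n}$ along some sequence $r_n\to0$. It is known that every blow-up at a point of $\Sigma$ is a linear map $y\mapsto Ay$, $A\in\mathbb{R}^{k\times d}$, which is a global minimizer. The following question is stated as open, for $k\ge2$, in \cite{SV}.

\medskip
\noindent\textbf{Question.} \emph{Is $\Sigma$ locally contained in a regular $(d-1)$-dimensional manifold? That is, for every $x_0\in\Sigma$, are there $r>0$ and an embedded $C^1$ hypersurface $\Gamma\subset\mathbb{R}^d$ with $\Sigma\cap B_r(x_0)\subset\Gamma$?}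
\medskip

One would guess yes. If $U$ were $C^1$ near $x_0$ with $\nabla U(x_0)=A\ne0$, some component $U_i$ would have nonzero gradient at $x_0$, and the implicit function theorem would give $\Sigma\subset\{U_i=0\}=\Gamma$ near $x_0$. But minimizers that are arbitrarily close to a nonzero linear map need not be $C^1$.

\begin{example}\label{ex:gap}
Let $d=k=1$ and $\epsilon\ge0$. Let $U^\epsilon$ be the odd function that vanishes on $[0,\epsilon]$ and equals $\lambda(x-\epsilon)$ for $x\ge\epsilon$. It is a global minimizer. Indeed, if $V\in H^1(-R,R)$ has the boundary values of $U^\epsilon$, then $V'=0$ a.e.\ on $\{V=0\}$, so $|V'|^2+\Lambda\chi_{\Omega_V}\ge2\lambda|V'|$ a.e.\ and $J_\Lambda(V,(-R,R))\ge2\lambda|V(R)-V(-R)|$; for $V=U^\epsilon$ both inequalities are equalities, because $(U^\epsilon)'=\lambda$ on $\Omega_{U^\epsilon}$. For $\epsilon=0$ we get $U^0(x)=\lambda x$ and $\Sigma=\{0\}$. For $\epsilon>0$ the free boundary consists of the points $\pm\epsilon$, of density $\frac12$, where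 $U^\epsilon$ is not differentiable, and $\Sigma=\emptyset$.
\end{example}

What can survive is differentiability of $U$ at the points of $\Sigma$, with a derivative that is continuous along $\Sigma$. By Whitney's extension theorem this is enough, and it is what we prove.

\subsection{The result}

For $A\in\mathbb{R}^{k\times d}$ let $\|A\|_*:=\operatorname{tr}\sqrt{A^TA}$ be the nuclear norm, the sum of the singular values of $A$.

\begin{theorem}\label{thm:main}
Let $d,k\ge1$, let $U$ be a minimizer of $J_\Lambda$ in $D$, and let $\Sigma=\mathrm{Sing}_2(\partial\Omega_U)$.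
\begin{enumerate}
\item[(a)] For each $x_0\in\Sigma$ there are $r>0$ and an embedded $C^1$ hypersurface $\Gamma$ with $\Sigma\cap B_r(x_0)\subset\Gamma$.
\item[(b)] $\Sigma$ is relatively closed in $D$. At each $x\in\Sigma$ the blow-up $y\mapsto A^xy$ is unique, the map $x\mapsto A^x$ is continuous on $\Sigma$, and $U(x+y)=A^xy+o(|y|)$ uniformly for $x$ in compact subsets of $\Sigma$.
\item[(c)] If $\operatorname{rank}A^{x_0}=j$, then $j\ge1$ and $\Sigma$ is contained near $x_0$ in a $C^1$ manifold of dimension $d-j$. This dimension is optimal.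
\item[(d)] A linear map $x\mapsto Ax$ with $A\ne0$ is a global minimizer if and only if $\|A\|_*\ge\sqrt\Lambda$. Hence $\|A^x\|_*\ge\sqrt\Lambda$ on $\Sigma$. If $\|A^{x_0}\|_*>\sqrt\Lambda$, then $U$ is harmonic near $x_0$.
\end{enumerate}
\end{theorem}

Part (a) answers the question affirmatively. The only fact about minimizers that we use without proof is their local Lipschitz continuity.

\subsection{Idea of the proof}\label{sec:idea}

Parts (a)--(c) reduce to one statement, Proposition~\ref{prop:joint}: if $\Sigma\ni x_n\to x_0\in\Sigma$ and $r_n\to0$, then $U_{x_n,r_n}\to A^{x_0}y$. A monotonicity formula shows that a subsequence converges to some linear minimizer $A'y$; the problem is to identify $A'$. For a fixed small $r$ and large $n$, the map $U_{x_n,r}$ is close to $A^{x_0}y$ by continuity in the center. So we must control what happens between the scales $r$ and $r_n$, which are separated by an unbounded number of dyadic scales.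

To follow the linear part through the scales, fix once and for all a smooth nonincreasing $\phi:[0,\infty)\to[0,\infty)$ that vanishes on $[1,\infty)$ and is such that $\zeta(y):=\phi(|y|^2/2)$ has integral $1$. Define the \emph{averaged gradient} and its \emph{Gram matrix}
\begin{equation}\label{eq:defA}
A_{x,r}:=\int\zeta(y)\,\nabla U(x+ry)\,dy\in\mathbb{R}^{k\times d},\qquad G_{x,r}:=A_{x,r}^TA_{x,r}\in\mathbb{R}^{d\times d}.
\end{equation}

\emph{Drift.} Let $H(x,r):=\int_{\partial B_1}|U_{x,r}|^2$, which is nondecreasing in $r$ when $x\in\Sigma$. In Section~\ref{sec:drift} we show that the total variation of $G_{x,s}$ and of $A_{x,s}G_{x,s}$ over $s\in(0,r)$ is at most $C\big(H(x,4r)-H(x,0+)\big)$. The pair $(G,AG)$ determines $A$, so for fixed $x$ the blow-up is unique, and $H(x,0+)=|B_1|\,|A^x|^2$ with $|A|^2=\operatorname{tr}A^TA$. The bound is small uniformly near $x_0$ as soon as $|A^x|$ is continuous at $x_0$. As an infimum of continuous functions, $H(\cdot,0+)$ is upper semicontinuous on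 $\Sigma$, so $\limsup|A^{x_n}|\le|A^{x_0}|$. What must be excluded is a drop of $|A^x|$.

\emph{Threshold.} The only lower bound at hand is $\|A^x\|_*\ge\lambda$. If $\|A^{x_0}\|_*>\lambda$, holes cost more than they save, and $U$ is harmonic near $x_0$ (Section~\ref{sec:above}). Let $\|A^{x_0}\|_*=\lambda$. When $k=1$ the matrices are row vectors, the two norms coincide, and
\[
\lambda\le\liminf|A^{x_n}|\le\limsup|A^{x_n}|\le|A^{x_0}|=\lambda .
\]
No drop is possible and the proof closes. When $d,k\ge2$ the norms differ and this squeeze fails. For $d=k=2$ the matrices $A_t=\lambda\operatorname{diag}(1-t,t)$, $0\le t\le\frac12$, all have nuclear norm $\lambda$, while $|A_t|$ decreases in $t$; the two scalar bounds allow $A_{x_n,s}$ to travel along this family from $A_0$ to $A_{1/2}$ as $s$ decreases from $r$ to $r_n$.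

\emph{Matrix monotonicity.} Along this family the entry $\lambda^2t^2$ of $A_t^TA_t$ grows as the scale decreases, and this is what minimality forbids. We prove in Section~\ref{sec:at} that, when $U_{x,r}$ is close to a linear map, to leading order
\begin{equation}\label{eq:heur}
r\partial_rG_{x,r}\approx2\,\|A_{x,r}\|_*\,\sqrt{G_{x,r}}\int_{\{U_{x,r}=0\}}\zeta\ \ \ge0
\end{equation}
as quadratic forms. In the limit, $A'^TA'\le(A^{x_0})^TA^{x_0}$. The square root preserves this order, so $\sqrt{A'^TA'}\le\sqrt{(A^{x_0})^TA^{x_0}}$, while the trace of the left side is at least $\lambda$ and the trace of the right side equals $\lambda$. Hence the two matrices are equal: the squeeze works again, now for matrices.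

Formula \eqref{eq:heur} can be seen by hand in Example~\ref{ex:gap}. At $x=0$, with $t=\epsilon/r$ small, the zero set of $U^\epsilon_{0,r}$ is $K=[-t,t]$, and
\[
A_{0,r}=\lambda\Big(1-\int_{-t}^t\zeta\Big),\qquad r\partial_rA_{0,r}=2\lambda t\,\zeta(t),\qquad r\partial_rG_{0,r}=2A_{0,r}\,r\partial_rA_{0,r}=2\lambda^2\int_K\zeta+O(t^2).
\]
The hole removes gradient from the average, and it occupies a smaller fraction of a larger ball; so the average grows with the scale. The error is of lower order than $|K|$. Section~\ref{sec:holes} shows that every small hole of a minimizer close to a linear map $Ay$ with $\|A\|_*$ not much below $\lambda$ acts on the average in this way.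

\section{Notation and standard facts}\label{sec:prelim}

We write $B_r=B_r(0)$, $\omega_d=|B_1|$, $A:B=\operatorname{tr}(A^TB)$, $|A|^2=A:A$, $\|A\|_{\mathrm{op}}$ for the operator norm, $(\nabla V)_{ij}=\partial_jV_i$ and $(w\otimes y)_{ij}=w_iy_j$. Thus $\nabla(fV)=f\nabla V+V\otimes\nabla f$ and $F:(w\otimes y)=w\cdot Fy$. Repeated indices are summed. For symmetric matrices, $P\le P'$ means $v\cdot Pv\le v\cdot P'v$ for all $v$. Since $\int_{\partial B_1}y_iy_j=\omega_d\delta_{ij}$, we have $\int_{\partial B_1}|Ay|^2=\omega_d|A|^2$; for $d=1$ the measure on $\partial B_1=\{\pm1\}$ is counting measure. As $J_\Lambda(U_{x,r},B_s)=r^{-d}J_\Lambda(U,B_{sr}(x))$, rescalings of minimizers are minimizers, with the same Lipschitz constant.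

\medskip\noindent\textbf{Reduction to $k\ge d$.} A map $U$ is a minimizer if and only if $(U,0)$, obtained by appending zero components, is one. Indeed, if $V=(V',V'')$ competes with $(U,0)$, then $V'$ competes with $U$ and $J_\Lambda(V)\ge J_\Lambda(V')$; conversely, a competitor $V'$ of $U$ gives the competitor $(V',0)$ of $(U,0)$ with the same energy. Appending zeros does not change $\Omega_U$ or $\Sigma$, and it adds zero rows to all matrices $A$, which changes neither $A^TA$, nor the rank, nor $\|A\|_*$. \emph{From now on $k\ge d$.}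

\medskip\noindent\textbf{Matrices.} Let $A,A'\in\mathbb{R}^{k\times d}$.
\begin{enumerate}
\item[(M1)] \emph{Polar decomposition.} $A=QS$ with $S=\sqrt{A^TA}$ and $Q\in\mathbb{R}^{k\times d}$, $Q^TQ=I_d$. To see this, take an orthonormal basis $v_i$ with $Sv_i=\sigma_iv_i$; the vectors $w_i=Av_i/\sigma_i$ for $\sigma_i>0$ are orthonormal, they can be completed to $d$ orthonormal vectors of $\mathbb{R}^k$ because $k\ge d$, and $Q=\sum_iw_i\otimes v_i$. Then $QQ^T$ is an orthogonal projection, $|Sy|=|Ay|$, and $Q:A=\operatorname{tr}S=\|A\|_*$. If $\|P\|_{\mathrm{op}}\le1$, then $P:A=\sum_i\sigma_i\,Pv_i\cdot Qv_i\le\|A\|_*$. So $\|A\|_*$ is the maximum of $P:A$ over such $P$, it is a norm, and $\big|\|A\|_*-\|A'\|_*\big|\le\|A-A'\|_*\le\sqrt d\,|A-A'|$.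
\item[(M2)] \emph{Operator monotonicity of the square root} (L\"owner). If $0\le P\le P'$, then $\sqrt P\le\sqrt{P'}$. Let $X=\sqrt{P'}$, $Y=\sqrt P$, and suppose $(X-Y)w=\mu w$ with $\mu<0$, $|w|=1$. From $X^2-Y^2=\frac12[(X+Y)(X-Y)+(X-Y)(X+Y)]$ we get $0\le w\cdot(X^2-Y^2)w=\mu\,w\cdot(X+Y)w$. This forces $Xw=Yw=0$, hence $\mu w=0$, a contradiction.
\item[(M3)] If $A^TA=A'^TA'=G$ and $AG=A'G$, then $A=A'$: the two matrices agree on $\operatorname{ran}G$, and both vanish on $\ker G=(\operatorname{ran}G)^\perp$ because $|Av|^2=|A'v|^2=v\cdot Gv$.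
\end{enumerate}

\noindent\textbf{Analysis.}
\begin{enumerate}
\item[(A1)] If $w\in W^{1,1}_{\mathrm{loc}}$, then $\nabla w=0$ a.e.\ on $\{w=0\}$. Lipschitz functions are differentiable a.e. Almost every point of a measurable set is a point of density one.
\item[(A2)] \emph{Div--curl identity.} For $\psi:B\to\mathbb{R}^d$ put $\operatorname{curl}\psi:=\nabla\psi-\nabla\psi^T$. If $\psi\in H^1_0(B;\mathbb{R}^d)$ and $v\in H^1(B;\mathbb{R}^d)$, then
\[
\int_B\nabla\psi:\nabla v=\int_B\operatorname{div}\psi\,\operatorname{div}v+\tfrac12\operatorname{curl}\psi:\operatorname{curl}v .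
\]
Pointwise $\nabla\psi:\nabla v=\nabla\psi:\nabla v^T+\frac12\operatorname{curl}\psi:\operatorname{curl}v$, and for $\psi\in C_c^\infty$ we have $\int\partial_j\psi_i\,\partial_iv_j=-\int\partial_i\partial_j\psi_i\,v_j=\int\partial_i\psi_i\,\partial_jv_j$; conclude by density.
\item[(A3)] Let $w$ be harmonic, with values in $\mathbb{R}^k$. Then $\int w\,\eta=w(0)\int\eta$ for radial $\eta$ with compact support in a ball centered at $0$ where $w$ is defined; $|w|^2$ is subharmonic, so $|w|$ obeys the maximum principle; $|D^jw(y)|\le C_jt^{-j}\sup_{B_t(y)}|w|$; and $\|w\|_{C^j(B_2)}\le C_j\|w\|_{L^2(B_3)}$.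
\item[(A4)] If $\Delta p\in L^\infty_{\mathrm{loc}}$, then $p\in W^{2,s}_{\mathrm{loc}}$ for all $s<\infty$, hence $p\in C^1$. For $f\in L^2(B_R)$, $R\in[3,4]$, the solution $v\in H_0^1(B_R)$ of $\Delta v=f$ satisfies $\|v\|_{H^2(B_R)}\le C\|f\|_{L^2(B_R)}$.
\item[(A5)] \emph{Whitney's $C^1$ extension theorem.} Let $Z\subset\mathbb{R}^d$ be compact and let $f:Z\to\mathbb{R}$, $\nu:Z\to\mathbb{R}^d$ be continuous. If $|f(x')-f(x)-\nu(x)\cdot(x'-x)|=o(|x'-x|)$ uniformly for $x,x'\in Z$, then there is $F\in C^1(\mathbb{R}^d)$ with $F=f$ and $\nabla F=\nu$ on $Z$.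
\end{enumerate}

\section{Variations, monotonicity and compactness}\label{sec:basic}

The measure term is not differentiable under additive perturbations $U+tY$. Two families of perturbations are compatible with it: multiplying $U$ by invertible matrices keeps $\Omega_U$ fixed, and deforming the domain changes $|\Omega_U|$ smoothly. For $F,F'\in\mathbb{R}^{k\times d}$ let
\[
\tau(F,F'):=F^TF'+F'^TF-(F:F')\,I_d ,
\]
a symmetric bilinear map with $\tau(F,F)=2F^TF-|F|^2I_d$.

\begin{lemma}[First variations]\label{lem:var}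
Let $U$ be a Lipschitz minimizer in a ball $B$.
\begin{enumerate}
\item[(i)] If $f$ is Lipschitz with compact support in $B$ and $T\in\mathbb{R}^{k\times k}$, then $\int\nabla U:\nabla(fTU)=0$. In particular $\int_{B_s(x)}|\nabla U|^2=\int_{\partial B_s(x)}U\cdot\partial_\nu U$ for a.e.\ $s$ with $B_s(x)\subset\subset B$.
\item[(ii)] If $X\in C_c^\infty(B;\mathbb{R}^d)$, then $\int\tau(\nabla U,\nabla U):\nabla X+\Lambda\int_{\{U=0\}}\operatorname{div}X=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For small $|t|$ the matrix $I+tf(x)T$ is invertible for every $x$, so $(I+tfT)U$ has the same zero set as $U$; its Dirichlet energy is therefore minimal at $t=0$, and the derivative there is $2\int\nabla U:\nabla(fTU)$. Take $T=I$ and the radial $f$ that equals $1$ on $B_s(x)$, $0$ outside $B_{s+\epsilon}(x)$, and is affine in $|\cdot-x|$ in between. This gives $\int f|\nabla U|^2=\epsilon^{-1}\int_s^{s+\epsilon}\int_{\partial B_\rho(x)}U\cdot\partial_\nu U\,d\rho$. Let $\epsilon\to0$ at a Lebesgue point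 $s$ of the inner integral.

(ii) Let $\Phi_t=\mathrm{id}+tX$. Changing variables,
\[
J_\Lambda(U\circ\Phi_t^{-1},B)=\int_B\big(|\nabla U(I+t\nabla X)^{-1}|^2+\Lambda\chi_{\Omega_U}\big)\det(I+t\nabla X),
\]
and the derivative at $t=0$, which vanishes, is $-\int\tau(\nabla U,\nabla U):\nabla X+\Lambda\int_{\Omega_U}\operatorname{div}X$. Finally $\int_{\Omega_U}\operatorname{div}X=-\int_{\{U=0\}}\operatorname{div}X$ because $\int_B\operatorname{div}X=0$.
\end{proof}

\begin{lemma}[Harmonic replacement]\label{lem:repl}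
Let $U$ be a minimizer in a ball $B$ and let $h$ be harmonic in $B$ with $h-U\in H_0^1(B;\mathbb{R}^k)$. Then $\int_B|\nabla(h-U)|^2\le\Lambda|\{U=0\}\cap B|$. In particular, if $\{U=0\}\cap B$ is a null set, then $U$ is harmonic in $B$.
\end{lemma}

\begin{proof}
Minimality gives $\int_B|\nabla U|^2+\Lambda|B|-\Lambda|\{U=0\}\cap B|\le\int_B|\nabla h|^2+\Lambda|B|$, and $\int_B|\nabla U|^2-|\nabla h|^2=\int_B|\nabla(h-U)|^2$ because $\int_B\nabla h:\nabla(h-U)=0$.
\end{proof}

For $B_r(x)\subset\subset D$ we use three scale-invariant quantities: the height $H(x,r)=\int_{\partial B_1}|U_{x,r}|^2$ from Section~\ref{sec:idea}, the Weiss energy $W$, and the normalized measure $\kappa$ of the zero set,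
\[
W(x,r):=J_\Lambda(U_{x,r},B_1)-H(x,r),\qquad \kappa(x,r):=r^{-d}|B_r(x)\setminus\Omega_U| .
\]
We write $W_U$ when the map must be named. Since $U$ is locally Lipschitz, all three are locally Lipschitz in $r>0$ and continuous in $x$.

\begin{lemma}[Monotonicity]\label{lem:mono}
For a.e.\ $r$,
\begin{align}
r\partial_rW(x,r)&\ge\int_{\partial B_1}|\partial_\nu U_{x,r}-U_{x,r}|^2,\label{eq:W}\\
r\partial_rH(x,r)&=2\big[W(x,r)-\Lambda\omega_d+\Lambda\kappa(x,r)\big].\label{eq:H}
\end{align}
So $W(x,\cdot)$ is nondecreasing. If $U$ is a Lipschitz global minimizer and $W(0,\cdot)$ is constant, then $U$ is positively $1$-homogeneous and $W(0,r)=\Lambda|\Omega_U\cap B_1|$.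
\end{lemma}

\begin{proof}
Write $U_r=U_{x,r}$. For a.e.\ $r$, the map $U_r$ is differentiable at a.e.\ point of $\partial B_1$, and there $r\partial_rU_r=\partial_\nu U_r-U_r$ and $|\nabla U_r|^2=|\partial_\nu U_r|^2+|\nabla_{\mathrm{tan}}U_r|^2$. By dominated convergence and Lemma~\ref{lem:var}(i),
\[
r\partial_rH=2\int_{\partial B_1}U_r\cdot(\partial_\nu U_r-U_r)=2\Big[\int_{B_1}|\nabla U_r|^2-H\Big],
\]
which is \eqref{eq:H} because $J_\Lambda(U_r,B_1)=\int_{B_1}|\nabla U_r|^2+\Lambda(\omega_d-\kappa)$. Differentiating $J_\Lambda(U_r,B_1)=r^{-d}J_\Lambda(U,B_r(x))$,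
\[
r\partial_rW=-d\,J_\Lambda(U_r,B_1)+\int_{\partial B_1}\big(|\nabla U_r|^2+\Lambda\chi_{\Omega_{U_r}}\big)-2\int_{\partial B_1}U_r\cdot(\partial_\nu U_r-U_r).
\]
The Lipschitz map $z(y)=|y|U_r(y/|y|)$ competes with $U_r$ in $B_1$, and its energy density is $0$-homogeneous, so
\[
d\,J_\Lambda(U_r,B_1)\le d\,J_\Lambda(z,B_1)=\int_{\partial B_1}\big(|\nabla_{\mathrm{tan}}U_r|^2+|U_r|^2+\Lambda\chi_{\Omega_{U_r}}\big).
\]
Inserting this leaves $\int_{\partial B_1}|\partial_\nu U_r|^2-2U_r\cdot\partial_\nu U_r+|U_r|^2$, which is \eqref{eq:W}. If $W(0,\cdot)$ is constant, then for a.e.\ $y\in\partial B_1$ the locally Lipschitz function $r\mapsto U(ry)/r$ has zero derivative a.e., so $U$ is $1$-homogeneous by continuity. Then $H(0,\cdot)$ is constant, and \eqref{eq:H} gives $W(0,r)=\Lambda(\omega_d-\kappa(0,r))=\Lambda|\Omega_U\cap B_1|$.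
\end{proof}

\begin{lemma}[Compactness]\label{lem:comp}
Let $U_n$ be minimizers in $B_{R_n}$, $R_n\to\infty$, with a common Lipschitz constant, and let $U_n\to U_\infty$ locally uniformly. Then $U_\infty$ is a global minimizer, $U_n\to U_\infty$ in $H^1_{\mathrm{loc}}$, and $|\Omega_{U_n}\cap B_s|\to|\Omega_{U_\infty}\cap B_s|$ and $W_{U_n}(0,s)\to W_{U_\infty}(0,s)$ for every $s>0$.
\end{lemma}

\begin{proof}
Let $V-U_\infty\in H_0^1(B_s)$ and extend $V$ by $U_\infty$. Since $V$ and $U_n$ have different boundary values, we glue them in a thin annulus. For $0<t\le1$ let $\eta$ be a cutoff with $\eta=1$ on $B_s$, $\eta=0$ outside $B_{s+t}$, $|\nabla\eta|\le2/t$, and compare $U_n$ with $\eta V+(1-\eta)U_n$ in $B_{s+t}$. In the annulus the gradient of the competitor is $\eta\nabla U_\infty+(1-\eta)\nabla U_n+(U_\infty-U_n)\otimes\nabla\eta$, which is bounded by $C+2t^{-1}\sup_{B_{s+1}}|U_\infty-U_n|$. The annulus has measure at most $C_st$, so $\limsup_nJ_\Lambda(U_n,B_s)\le J_\Lambda(V,B_s)+C_st$, and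 $t\to0$ gives
\[
\limsup_nJ_\Lambda(U_n,B_s)\le J_\Lambda(V,B_s).
\]
On the other hand $\int_{B_s}|\nabla U_\infty|^2\le\liminf\int_{B_s}|\nabla U_n|^2$ by weak convergence, and $|\Omega_{U_\infty}\cap B_s|\le\liminf|\Omega_{U_n}\cap B_s|$ by Fatou's lemma, since $U_\infty(y)\neq0$ implies $U_n(y)\ne0$ for large $n$. With $V=U_\infty$, both terms of the energy must converge, and weak convergence with convergence of norms is strong convergence. For general $V$ we obtain $J_\Lambda(U_\infty,B_s)\le J_\Lambda(V,B_s)$.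
\end{proof}

\section{Linear minimizers and the nuclear norm}\label{sec:linear}

Let $A\ne0$, so that $\ker A$ is a null set. Write a competitor of $Ax$ in a ball $B$ as $Ax-V$ with $V\in H_0^1(B;\mathbb{R}^k)$. Since $\int A:\nabla V=0$, its energy exceeds that of $Ax$ by $\int|\nabla V|^2-\Lambda|\{V=Ax\}|$. Therefore $Ax$ is a global minimizer if and only if
\begin{equation}\label{eq:hole}
\int_{\mathbb{R}^d}|\nabla V|^2\ge\Lambda\,|\{x:V(x)=Ax\}|\quad\text{for all compactly supported }V\in H^1(\mathbb{R}^d;\mathbb{R}^k).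
\end{equation}
The left side is the Dirichlet cost of opening the hole $K=\{V=Ax\}$, the right side is the measure saved. On $K$ itself $\nabla V=A$ a.e., which costs $|A|^2|K|$; but $V$ must also decay to zero outside $K$, and this raises the cost.

\begin{example}\label{ex:ball}
Let $k=d$ and $A=sI_d$, $s>0$, so $|A|^2=ds^2$ and $\|A\|_*=ds$. Let $V=sx$ in $B_1$ and $V=sx|x|^{-d}$ outside. For $|x|>1$, $\nabla V=s|x|^{-d}(I-d\,\hat x\otimes\hat x)$ with $\hat x=x/|x|$, so $|\nabla V|^2=s^2d(d-1)|x|^{-2d}$, and $\int_{|x|>1}|x|^{-2d}=\omega_d$. Hence $\int|\nabla V|^2=s^2\omega_d\,[d+d(d-1)]=\|A\|_*^2\,|B_1|$. Cutting $V$ off at radius $\rho$ changes this by $O(\rho^{-d})$, so \eqref{eq:hole} fails when $\|A\|_*<\lambda$. The field $V$ is curl-free, with divergence $\|A\|_*\chi_{B_1}$.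
\end{example}

\begin{proposition}\label{prop:linear}
Let $A\neq0$. Then $Ax$ is a global minimizer if and only if $\|A\|_*\ge\lambda$.
\end{proposition}

\begin{proof}[Proof of sufficiency]
Write $A=QS$ as in (M1) and $a=\|A\|_*$. Given $V$, let $K=\{V=Ax\}$ and $\psi=Q^TV$. By (A1), $\nabla V=A$ a.e.\ on $K$, so $\operatorname{div}\psi=Q:\nabla V=a$ a.e.\ on $K$. Since $\|Q^T\|_{\mathrm{op}}=1$, (A2) gives
\begin{equation}\label{eq:chain}
\int|\nabla V|^2\ge\int|\nabla\psi|^2=\int(\operatorname{div}\psi)^2+\tfrac12|\operatorname{curl}\psi|^2\ge\int_K(\operatorname{div}\psi)^2=a^2|K| ,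
\end{equation}
and \eqref{eq:hole} follows if $a\ge\lambda$.
\end{proof}

For necessity we need a hole for which \eqref{eq:chain} is almost an equality. Equality asks that $V=Q\psi$ with $\psi$ curl-free and $\operatorname{div}\psi=a\chi_K$; that is, $\psi=-\nabla p$ with $-\Delta p=a\chi_K$ and $\nabla p=-Sx$ on $K$. This is what happens on the contact set of an obstacle problem with the obstacle $1-\frac12x\cdot Sx$, whose Laplacian is $-a$. We solve it for positive definite matrices, so that the obstacle is positive only on a bounded set, and for $d\ge3$, so that potentials decay.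

\begin{lemma}\label{lem:obstacle}
Let $d\ge3$, let $P\in\mathbb{R}^{d\times d}$ be symmetric positive definite, and let $a_P=\operatorname{tr}P$. There are a compact set $E$ with $|E|>0$ and $p\in C^1(\mathbb{R}^d)\cap W^{2,2}_{\mathrm{loc}}(\mathbb{R}^d)$ such that $\nabla p=-Px$ on $E$, $\nabla p=O(|x|^{1-d})$ at infinity, and $\int_{\mathbb{R}^d}|D^2p|^2=a_P^2|E|$.
\end{lemma}

\begin{proof}
Let $q(x)=1-\frac12x\cdot Px$; then $\Delta q=-a_P$ and $\{q\ge0\}$ is compact. Let $\dot H^1$ be the completion of $C_c^\infty(\mathbb{R}^d)$ in the norm $\|\nabla\cdot\|_{L^2}$; by the Sobolev inequality it is a Hilbert space of functions in $L^{2d/(d-2)}$. A harmonic $w\in\dot H^1$ is zero, since $\int\nabla w\cdot\nabla\eta=0$ extends by density to $\eta=w$. Consider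
\[
F(p)=\tfrac12\int|\nabla p|^2+a_P\int(q-p)^+\qquad\text{on }\dot H^1 .
\]
Here $F(q^+)=\frac12\int|\nabla q^+|^2<\infty$. A minimizing sequence is bounded in $\dot H^1$, a subsequence converges weakly and, by Rellich's theorem on balls, a.e.; weak lower semicontinuity and Fatou's lemma show that the limit $p$ minimizes $F$.

\emph{Sign.} $F(p^+)\le F(p)-\frac12\int|\nabla p^-|^2$, so $p^-=0$ and $p\ge0$.

\emph{Regularity.} Let $0\le\eta\in C_c^\infty$ and $t>0$. Since $(q-p-t\eta)^+\le(q-p)^+$, the inequality $F(p+t\eta)\ge F(p)$ gives $\int\nabla p\cdot\nabla\eta\ge0$ as $t\to0$. Since $(q-p+t\eta)^+-(q-p)^+\le t\eta\,\chi_{\{p-q<t\eta\}}$, the inequality $F(p-t\eta)\ge F(p)$ gives $\int\nabla p\cdot\nabla\eta\le a_P\int_{\{p\le q\}}\eta$ by dominated convergence. So $-\Delta p=f$ with $0\le f\le a_P\chi_{\{p\le q\}}$, and (A4) applies.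

\emph{$p\ge q$.} The set $O=\{p<q\}$ is open, and bounded because $p\ge0$. For $\eta\in C_c^\infty(O)$ and small $|t|$ we have $(q-p-t\eta)^+=(q-p)^+-t\eta$, so $f=a_P$ in $O$. Then $p-q$ is harmonic in $O$, continuous on $\overline O$ and zero on $\partial O$, hence zero in $O$. This forces $O=\emptyset$.

\emph{The contact set.} Let $E=\{p=q\}$, a closed subset of $\{q\ge0\}$. On $E$ the $C^1$ function $p-q\ge0$ is minimal, so $\nabla p=\nabla q=-Px$. By (A1) applied to $\nabla(p-q)$, $D^2(p-q)=0$ a.e.\ on $E$, so $f=a_P$ a.e.\ on $E$, and $f=0$ a.e.\ outside $E$. Thus $-\Delta p=a_P\chi_E$. If $|E|=0$, then $p$ would be harmonic, hence zero, contradicting $p(0)\ge q(0)=1$.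

\emph{Decay and energy.} The Newtonian potential $N(x)=\frac{a_P}{d(d-2)\omega_d}\int_E|x-x'|^{2-d}dx'$ solves $-\Delta N=a_P\chi_E$ and satisfies $D^jN=O(|x|^{2-d-j})$. Let $\chi_\rho$ be cutoffs equal to $1$ on $B_\rho$, supported in $B_{2\rho}$, with $|\nabla\chi_\rho|\le2/\rho$. Since $\int N^2|\nabla\chi_\rho|^2=O(\rho^{2-d})$ and $\nabla N\in L^2$, we have $N\in\dot H^1$, so the harmonic function $p-N$ vanishes. In particular $\nabla p=O(|x|^{1-d})$ and $D^2p\in L^2(\mathbb{R}^d)$. As $\int|\nabla p|^2|\nabla\chi_\rho|^2=O(\rho^{-d})$, we get $\nabla(\chi_\rho\nabla p)\to D^2p$ in $L^2$. Apply (A2) with $\psi=v=\chi_\rho\nabla p$ and let $\rho\to\infty$; since $D^2p$ is symmetric, $\int|D^2p|^2=\int(\Delta p)^2=a_P^2|E|$.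
\end{proof}

\begin{proof}[Proof of necessity in Proposition~\ref{prop:linear}]
Suppose \eqref{eq:hole} holds and $a=\|A\|_*<\lambda$. We may assume $d\ge3$. Indeed, let $\tilde A(x,x')=Ax$ on $\mathbb{R}^d\times\mathbb{R}^2$, which has the same nuclear norm. If $\tilde V\in H^1(\mathbb{R}^{d+2};\mathbb{R}^k)$ has compact support, then for a.e.\ $x'$ the slice $\tilde V(\cdot,x')$ is admissible in \eqref{eq:hole}; integrating in $x'$ and using $|\nabla\tilde V|\ge|\nabla_x\tilde V|$ gives \eqref{eq:hole} for $\tilde A$. Append zero components again to have $k\ge d+2$.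

Write $A=QS$, choose $\epsilon>0$ with $a+d\epsilon<\lambda$, and apply Lemma~\ref{lem:obstacle} to $P=S+\epsilon I$. Put $V=-QSP^{-1}\nabla p$. On $E$, $V=QSx=Ax$. The eigenvalues $\sigma_i/(\sigma_i+\epsilon)$ of $SP^{-1}$ lie in $[0,1)$, so $\|QSP^{-1}\|_{\mathrm{op}}\le1$ and $\int|\nabla V|^2\le\int|D^2p|^2=(a+d\epsilon)^2|E|<\Lambda|E|$. With the cutoffs $\chi_\rho$ of the previous proof, $\int|V|^2|\nabla\chi_\rho|^2=O(\rho^{-d})$, so $\int|\nabla(\chi_\rho V)|^2\to\int|\nabla V|^2$. For large $\rho$ the map $\chi_\rho V$ equals $Ax$ on $E$ and violates \eqref{eq:hole}.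
\end{proof}

\section{Flatness along $\Sigma$}\label{sec:flat}

The Weiss energy detects $\Sigma$: among zeros of $U$, the points of $\Sigma$ are those of maximal limiting energy. This makes $\Sigma$ closed and lets us blow up with moving centers.

\begin{lemma}\label{lem:closed}
If $x\in D$ and $U(x)=0$, then $W(x,0+)\le\Lambda\omega_d$, with equality if and only if $x\in\Sigma$. Consequently $W(x,r)\ge\Lambda\omega_d$ for $x\in\Sigma$, and $\Sigma$ is relatively closed in $D$.
\end{lemma}

\begin{proof}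
The maps $U_{x,r}$ vanish at $0$ and are uniformly Lipschitz for small $r$. So $W(x,\cdot)$ is bounded near $0$, the limit $W(x,0+)$ exists by monotonicity, and every sequence $r_n\to0$ has a subsequence with $U_{x,r_n}\to U_\infty$ locally uniformly. By Lemma~\ref{lem:comp}, $U_\infty$ is a global minimizer with $W_{U_\infty}(0,s)=\lim W(x,sr_n)=W(x,0+)$ for all $s$. By Lemmas~\ref{lem:mono} and~\ref{lem:comp},
\[
W(x,0+)=\Lambda|\Omega_{U_\infty}\cap B_1|=\Lambda\lim_n r_n^{-d}|\Omega_U\cap B_{r_n}(x)| .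
\]
The left side does not depend on the sequence, so the density of $\Omega_U$ at $x$ exists and equals $W(x,0+)/(\Lambda\omega_d)\le1$. If it equals $1$, then $x\in\overline{\Omega_U}\setminus\Omega_U=\partial\Omega_U$, so $x\in\Sigma$. Conversely, a point of $\Sigma$ is a zero of $U$, since $\Omega_U$ is open, and has density $1$. If $\Sigma\ni x_n\to x\in D$, then $U(x)=0$ and $W(x,r)=\lim W(x_n,r)\ge\Lambda\omega_d$ for all small $r$, so $x\in\Sigma$.
\end{proof}

\begin{lemma}\label{lem:moving}
If $\Sigma\ni x_n\to x_0\in\Sigma$ and $r_n\to0$, then along a subsequence $U_{x_n,r_n}\to A'y$ locally uniformly, for a matrix $A'$ with $\|A'\|_*\ge\lambda$.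
\end{lemma}

\begin{proof}
A subsequence converges to a Lipschitz global minimizer $U_\infty$, as above. For $s>0$, a fixed small $r$ and large $n$ we have $\Lambda\omega_d\le W(x_n,sr_n)\le W(x_n,r)$, and $W(x_n,r)\to W(x_0,r)$. So $\Lambda\omega_d\le W_{U_\infty}(0,s)\le W(x_0,r)$, and $r\to0$ gives $W_{U_\infty}(0,s)=\Lambda\omega_d$ for all $s$. By Lemma~\ref{lem:mono}, $U_\infty$ is $1$-homogeneous and $|\Omega_{U_\infty}\cap B_1|=\omega_d$. Then $\{U_\infty=0\}$ is a null cone, and $U_\infty$ is harmonic by Lemma~\ref{lem:repl}. Its gradient is $0$-homogeneous and continuous at $0$, hence constant. So $U_\infty=A'y$ with $A'\ne0$, and Proposition~\ref{prop:linear} applies.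
\end{proof}

\noindent\textbf{Local setting.} For the rest of the paper fix $x_0\in\Sigma$ and $r_*\in(0,1]$ with $B_{6r_*}(x_0)\subset\subset D$, and let $L_0$ be a Lipschitz constant of $U$ in this ball. The letter $C$ denotes constants that depend only on $d,k,\Lambda,L_0$. Points $x$ lie in $B_{r_*}(x_0)$ and radii $r$ in $(0,r_*]$, so that $U_{x,r}$ is an $L_0$-Lipschitz minimizer in $B_5$.

With $\phi,\zeta$ as in Section~\ref{sec:idea}, let $\theta(y):=-\phi'(|y|^2/2)$. Then $\zeta,\theta\in C_c^\infty(B_2)$ are radial and nonnegative, $c_\theta:=\int\theta>0$, and $\nabla\zeta=-\theta y$. Integrating by parts in \eqref{eq:defA},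
\begin{equation}\label{eq:A2}
A_{x,r}=\int\zeta\,\nabla U_{x,r}=\int U_{x,r}\otimes y\;\theta\,dy .
\end{equation}
The first form shows that $|A_{x,r}|\le C$. The second shows that $A_{x,r}$ is continuous in $x$, smooth in $r$ (change variables to $x+ry$), and that $A_{x_n,r_n}\to A'$ whenever $U_{x_n,r_n}\to A'y$ uniformly on $B_2$.

\begin{lemma}[Uniform flatness]\label{lem:flat}
For every $\delta>0$ there is $r_0\in(0,r_*]$ such that $\sup_{B_4}|U_{x,r}-A_{x,r}y|\le\delta$ and $\|A_{x,r}\|_*\ge\lambda-\delta$ for all $x\in\Sigma\cap B_{r_0}(x_0)$ and $0<r\le r_0$.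
\end{lemma}

\begin{proof}
Otherwise one of the inequalities fails along some $\Sigma\ni x_n\to x_0$, $r_n\to0$. By Lemma~\ref{lem:moving}, along a subsequence $U_{x_n,r_n}\to A'y$ uniformly on $B_4$ with $\|A'\|_*\ge\lambda$, and $A_{x_n,r_n}\to A'$; so both inequalities hold for large $n$.
\end{proof}

\section{Drift of the averaged gradient and uniqueness of blow-ups}\label{sec:drift}

Uniform flatness says that $U$ is nearly linear at every small scale around every point of $\Sigma$ near $x_0$, but the matrix may still depend on the scale. We now compute how it moves.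

\subsection{The evolution equation}

Let $u$ be an $L_0$-Lipschitz minimizer in $B_5$; in the applications $u=U_{x,r}$. Put $K:=\{u=0\}\cap B_4$, so that $|K|=4^d\kappa(x,4r)$ for $u=U_{x,r}$. For $R\in[3,4]$ let $h$ be harmonic in $B_R$ with $h=u$ on $\partial B_R$, and let $\varphi:=h-u\in H_0^1(B_R;\mathbb{R}^k)$. By Lemma~\ref{lem:repl} and the Poincar\'e inequality,
\begin{equation}\label{eq:phi}
\int_{B_R}|\nabla\varphi|^2\le\Lambda|K\cap B_R|\le\Lambda|K|,\qquad\|\varphi\|_{L^2(B_R)}\le C|K|^{1/2}.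
\end{equation}
The distributional Laplacian of $u$ acts on $Y\in H_0^1(B_3;\mathbb{R}^k)$ by
\begin{equation}\label{eq:Delta}
\langle\Delta u,Y\rangle:=-\int\nabla u:\nabla Y=\int\nabla\varphi:\nabla Y .
\end{equation}

Write $\dot{\ }=r\partial_r$, $u=U_{x,r}$, $A=A_{x,r}$, $G=G_{x,r}$. Since $r\partial_rU_{x,r}=\nabla u\,y-u$ a.e., the second form in \eqref{eq:A2} gives $\dot A:B=\int\theta\,(\nabla u\,y)\cdot By-A:B$ for $B\in\mathbb{R}^{k\times d}$. On the other hand $\nabla(\zeta By)=\zeta B-\theta\,By\otimes y$, so by the first form in \eqref{eq:A2} we have $-\int\nabla u:\nabla(\zeta By)=-A:B+\int\theta\,By\cdot(\nabla u\,y)$. Therefore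
\begin{equation}\label{eq:evol}
\dot A:B=\langle\Delta u,\zeta By\rangle .
\end{equation}

By \eqref{eq:phi} and the Cauchy--Schwarz inequality, $|\dot A|\le C|K|^{1/2}$. This is not enough: we shall see that $\kappa$ is integrable against $dr/r$, but we have no such information on $\kappa^{1/2}$. The remedy is to choose $B$ so that the test field is close to one of the variations of Lemma~\ref{lem:var}. For $B=TA$ the field $\zeta TAy$ is close to $\zeta Tu$, the first-order term of the perturbation in Lemma~\ref{lem:var}(i); for $B=AM$ the field $\zeta AMy$ is close to $\nabla h\,X$ with $X=\zeta My$, and $\nabla u\,X$ is, up to sign, the first-order term of the domain deformation in Lemma~\ref{lem:var}(ii). In both cases the pairing turns out to be quadratic in the small quantities. For domain deformations this is the following exact identity.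

\begin{lemma}[Stress identity]\label{lem:stress}
For $X\in C_c^\infty(B_{5/2};\mathbb{R}^d)$,
\begin{equation}\label{eq:stress}
2\langle\Delta u,\nabla h\,X\rangle=\int\big[2(\nabla\varphi^T\nabla\varphi):\nabla X-|\nabla\varphi|^2\operatorname{div}X\big]+\Lambda\int_K\operatorname{div}X .
\end{equation}
\end{lemma}

\begin{proof}
For smooth $w$, since $\Delta h=0$, the second-order terms cancel in pairs in
\[
\partial_j\,\tau(\nabla h,\nabla w)_{ij}=\partial_j\big(\partial_ih\cdot\partial_jw+\partial_iw\cdot\partial_jh-\delta_{ij}\,\partial_lh\cdot\partial_lw\big)=\partial_ih\cdot\Delta w .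
\]
Hence $\int\tau(\nabla h,\nabla w):\nabla X=-\int\Delta w\cdot(\nabla h\,X)=\int\nabla w:\nabla(\nabla h\,X)$. The first and last terms are continuous in $w\in H^1(B_{5/2})$, so for $w=\varphi$ the integral equals $\langle\Delta u,\nabla h\,X\rangle$; for $w=h$ it is $0$. Insert $\tau(\nabla u,\nabla u)=\tau(\nabla h,\nabla h)-2\tau(\nabla h,\nabla\varphi)+\tau(\nabla\varphi,\nabla\varphi)$ in Lemma~\ref{lem:var}(ii).
\end{proof}

\subsection{A summable error}

Replacing $Ay$ by $h$ produces errors that involve the harmonic function $g=h-Ay$. Its terms of degree at least two are controlled by the Weiss energy, its linear term by $\varphi$, and its constant term by a mean of $u$. This dictates the definition, for $x\in\Sigma$, of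
\[
m(x,r):=\int U_{x,r}\,\theta,\qquad b(x,r):=\kappa(x,4r)+\big(W(x,4r)-\Lambda\omega_d\big)+|m(x,r)|^2 .
\]
All three terms are nonnegative by Lemma~\ref{lem:closed}, and $|K|\le4^db(x,r)$ for $u=U_{x,r}$.

\begin{lemma}[Summability]\label{lem:sum}
For $x\in\Sigma$ the height $H(x,\cdot)$ is nondecreasing, and for $0<\rho\le r_*$
\[
\int_0^\rho b(x,r)\,\frac{dr}r\le C\big(H(x,4\rho)-H(x,0+)\big)\le C .
\]
\end{lemma}

\begin{proof}
The right side of \eqref{eq:H} is a sum of the nonnegative terms $2(W-\Lambda\omega_d)$ and $2\Lambda\kappa$. Integrating \eqref{eq:H} over $(0,4\rho)$ bounds the contributions of the first two terms of $b$, and $H\le C$ because $|U_{x,r}|\le L_0$ on $\partial B_1$. For the mean, $rm(x,r)=\int U(x+ry)\theta(y)\,dy\to0$ as $r\to0$, and the $i$-th component of its derivative is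
\[
\int\theta\,y\cdot\nabla(U_{x,r})_i=-\int\nabla(U_{x,r})_i\cdot\nabla\zeta=\langle\Delta U_{x,r},\zeta e_i\rangle ,
\]
which is at most $C\kappa(x,4r)^{1/2}$ in absolute value by \eqref{eq:Delta} and \eqref{eq:phi}. By the Cauchy--Schwarz inequality $|m(x,r)|^2\le Cr^{-1}\int_0^r\kappa(x,4s)\,ds$, and by Fubini's theorem
\[
\int_0^\rho|m(x,r)|^2\frac{dr}r\le C\int_0^\rho\kappa(x,4s)\int_s^\rho\frac{dr}{r^2}\,ds\le C\int_0^\rho\kappa(x,4s)\frac{ds}s .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:sigma}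
The hypothesis $x\in\Sigma$ enters through the sign of $W-\Lambda\omega_d$, and the lemma fails without it. In Example~\ref{ex:gap} with $\epsilon>0$ and $x=0\notin\Sigma$, for $r<\epsilon$ we have $W=0$ and $\kappa=\omega_1$: the terms in \eqref{eq:H} cancel, and $\int_0^\epsilon\kappa\,dr/r=\infty$.
\end{remark}

\begin{lemma}\label{lem:g}
Let $x\in\Sigma$, $u=U_{x,r}$, $R\in[3,4]$, and $g:=h-A_{x,r}y$. Then $\|g\|_{L^2(B_3)}^2\le Cb(x,r)$.
\end{lemma}

\begin{proof}
Expand $h=\sum_{j\ge0}h_j$ in homogeneous harmonic polynomials, which are orthogonal on spheres, and let $n_j=\|h_j\|^2_{L^2(\partial B_R)}$. For $\rho<R$ we have $\|h_j\|^2_{L^2(\partial B_\rho)}=(\rho/R)^{2j+d-1}n_j$ and $\int_{B_\rho}|\nabla h|^2=\int_{\partial B_\rho}h\cdot\partial_\nu h=\rho^{-1}\sum_jj\|h_j\|^2_{L^2(\partial B_\rho)}$. Letting $\rho\uparrow R$ gives $\int_{B_R}|\nabla h|^2=R^{-1}\sum jn_j$ and $\int_{\partial B_R}|u|^2=\sum n_j$. Since $\int_{B_R}|\nabla u|^2=\int_{B_R}|\nabla h|^2+|\nabla\varphi|^2$,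
\[
W(x,Rr)=R^{-d-1}\sum_j(j-1)n_j+R^{-d}\int_{B_R}|\nabla\varphi|^2+\Lambda\omega_d-\Lambda R^{-d}|K\cap B_R| .
\]
As $W(x,Rr)\le W(x,4r)$, we obtain $\sum_{j\ge2}n_j\le\sum_{j\ge2}(j-1)n_j\le n_0+Cb$. By (A3), $c_\theta h(0)=\int h\theta=m+\int\varphi\theta$, so $n_0\le C|h(0)|^2\le Cb$ by \eqref{eq:phi}. Hence $\|h-h_1\|^2_{L^2(B_3)}\le3\sum_{j\ne1}n_j\le Cb$. Finally $h_1=\nabla h(0)y$, and by (A3) and \eqref{eq:A2}, $\nabla h(0)-A_{x,r}=\int\zeta\nabla\varphi$, whose square is at most $C|K|\le Cb$.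
\end{proof}

\subsection{Uniqueness of the blow-up at each point}

\begin{proposition}[Drift]\label{prop:drift}
For $x\in\Sigma$ and $0<r\le r_*$, with $A=A_{x,r}$ and $G=G_{x,r}$,
\[
|A^T\dot A|+|\dot AA^T|\le Cb(x,r),\qquad\text{hence}\qquad|\dot G|+|r\partial_r(AG)|\le Cb(x,r).
\]
\end{proposition}

\begin{proof}
Take $R=4$ and $g$ as in Lemma~\ref{lem:g}. Let $M\in\mathbb{R}^{d\times d}$, $|M|\le1$, and $X=\zeta My$. Since $\nabla h=A+\nabla g$, \eqref{eq:evol} gives
\begin{equation}\label{eq:split}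
(A^T\dot A):M=\dot A:(AM)=\langle\Delta u,\zeta AMy\rangle=\langle\Delta u,\nabla h\,X\rangle-\langle\Delta u,\nabla g\,X\rangle .
\end{equation}
The first term is at most $C|K|$ by \eqref{eq:stress} and \eqref{eq:phi}. The second is at most $C\|\nabla\varphi\|_{L^2}\|g\|_{C^2(B_2)}\le C|K|^{1/2}\|g\|_{L^2(B_3)}\le Cb$ by (A3) and Lemma~\ref{lem:g}. Next let $T\in\mathbb{R}^{k\times k}$, $|T|\le1$. Since $Ay=u+\varphi-g$,
\[
(\dot AA^T):T=\dot A:(TA)=\langle\Delta u,\zeta Tu\rangle+\langle\Delta u,\zeta T\varphi\rangle-\langle\Delta u,\zeta Tg\rangle .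
\]
The first term vanishes by Lemma~\ref{lem:var}(i), the second is at most $C\|\nabla\varphi\|_{L^2}\|\varphi\|_{H^1}\le C|K|$, and the third is at most $C|K|^{1/2}\|g\|_{L^2(B_3)}$. For the last claim use $\dot G=A^T\dot A+(A^T\dot A)^T$, $r\partial_r(AG)=(\dot AA^T)A+A\dot G$ and $|A|\le C$.
\end{proof}

\begin{proposition}\label{prop:unique}
For every $x\in\Sigma$ the limit $A^x:=\lim_{r\to0}A_{x,r}$ exists, $U_{x,r}\to A^xy$ locally uniformly as $r\to0$, $\|A^x\|_*\ge\lambda$, and $H(x,0+)=\omega_d|A^x|^2$.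
\end{proposition}

\begin{proof}
The point $x_0$ of the local setting is arbitrary, so we may take $x=x_0$. By Proposition~\ref{prop:drift} and Lemma~\ref{lem:sum}, $G_{x,r}$ and $A_{x,r}G_{x,r}$ have limits $G_0$ and $N_0$ as $r\to0$. Every limit point $A'$ of the bounded family $A_{x,r}$ satisfies $A'^TA'=G_0$ and $A'G_0=N_0$, so by (M3) there is only one, and $A_{x,r}$ converges. By Lemma~\ref{lem:moving} with $x_n=x$, every sequence $r_n\to0$ has a subsequence with $U_{x,r_n}\to A'y$, $\|A'\|_*\ge\lambda$, and $A'=\lim A_{x,r_n}=A^x$. The formula for $H(x,0+)$ follows from uniform convergence on $\partial B_1$.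
\end{proof}

\section{Small holes near a linear map}\label{sec:holes}

To go from uniqueness to continuity we need the term of order $|K|$ in \eqref{eq:stress} exactly, up to errors $o(1)|K|$. Suppose $u$ is close to $Ay$. On $K$ we have $\nabla u=0$ a.e., so $\nabla\varphi=\nabla h\approx A$: the map $\varphi$ opens the hole $K$ in $h$, just as $V$ opens a hole in $Ax$ in \eqref{eq:hole}. The chain \eqref{eq:chain} then gives $\int|\nabla\varphi|^2\gtrsim\|A\|_*^2|K|$, while minimality gives $\int|\nabla\varphi|^2\le\Lambda|K|$. If $\|A\|_*$ is not much below $\lambda$, every inequality in the chain is nearly an equality: $\varphi$ is almost of the form $Q\psi$ with $\psi$ curl-free and $\operatorname{div}\psi=\|A\|_*\chi_K$, as in Example~\ref{ex:ball}. One technical point: $\nabla h\approx A$ holds only away from $\partial B_R$, so we choose $R$ such that little of $K$ lies near $\partial B_R$.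

\begin{lemma}\label{lem:holes}
Let $\beta=\frac1{2d+2}$ and $\delta_1=\min\{\frac1{16},\frac\lambda2\}$. Let $u$ be an $L_0$-Lipschitz minimizer in $B_5$ and $K=\{u=0\}\cap B_4$. Suppose that $0<\delta\le\delta_1$, $\sup_{B_4}|u-Ay|\le\delta$, and $a:=\|A\|_*\ge\lambda-\delta$. Then $|A|\le C$ and $|K|\le C\delta$, and there is $R\in[3,4]$ such that, with the corresponding $h,\varphi$ and $S=\sqrt{A^TA}$:
\begin{enumerate}
\item[(i)] $|a^2-\Lambda|\,|K\cap B_3|\le C\delta^{1/2}|K|$;
\item[(ii)] $\|\varphi\|_{L^2(B_R)}\le C\delta^\beta|K|^{1/2}$;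
\item[(iii)] $\big|\langle\Delta u,\nabla h\,X\rangle-a\int_KS:\nabla X\big|\le C\delta^\beta|K|\,\|X\|_{C^2}$ for $X\in C_c^\infty(B_{5/2};\mathbb{R}^d)$.
\end{enumerate}
\end{lemma}

Part (i) is a dichotomy: either $\|A\|_*$ is close to $\lambda$, or only a small fraction of the hole lies in $B_3$. Part (ii) improves \eqref{eq:phi} by a small factor.

\begin{proof}
For $|y|=1$, $2|Ay|\le|u(y)-u(-y)|+2\delta\le2L_0+2\delta$, so $|A|\le C$. The largest singular value $\sigma_1$ of $A$ is at least $a/d\ge\lambda/(2d)$. On $K$ we have $|Ay|\le\delta$, so $K$ lies in the slab $|v_1\cdot y|\le\delta/\sigma_1$, with $v_1$ the corresponding unit eigenvector of $S$; hence $|K|\le C\delta$.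

\emph{Choice of $R$.} Let $t=\delta^{1/2}\le\frac14$. The annuli $B_{3+(i+1)t}\setminus B_{3+it}$, $0\le i<\lfloor1/t\rfloor$, are disjoint, contained in $B_4$, and at least $1/(2t)$ in number. For one of them, with $R=3+(i+1)t$, we have $|K\cap(B_R\setminus B_{R-t})|\le2t|K|$. Let $K'=K\cap B_{R-t}\supset K\cap B_3$. By (A3), $|h-Ay|\le\delta$ in $B_R$, and so
\begin{equation}\label{eq:gradh}
|\nabla h-A|\le C\delta^{1/2}\ \text{ in }B_{R-t},\qquad|\nabla h-A|\le C\delta\ \text{ in }B_{5/2}.
\end{equation}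

\emph{The defect.} Write $A=QS$ and put
\[
\psi=Q^T\varphi,\quad\varphi^\perp=(I-QQ^T)\varphi,\quad\sigma=\operatorname{div}\psi-a\chi_{K'},\quad\mathcal D=\int\sigma^2+\tfrac12|\operatorname{curl}\psi|^2+|\nabla\varphi^\perp|^2 ,
\]
all integrals being over $B_R$. The number $\mathcal D$ measures what is lost in \eqref{eq:chain}. Since $\varphi=Q\psi+\varphi^\perp$ is an orthogonal splitting, $|\varphi|^2=|\psi|^2+|\varphi^\perp|^2$ and $\nabla\varphi^T\nabla\varphi=\nabla\psi^T\nabla\psi+(\nabla\varphi^\perp)^T\nabla\varphi^\perp$. A.e.\ on $K'$, $\operatorname{div}\psi=Q:\nabla h\ge Q:A-C\delta^{1/2}=a-C\delta^{1/2}$, so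
\[
\int(\operatorname{div}\psi)^2=\int\sigma^2+2a\int_{K'}\operatorname{div}\psi-a^2|K'|\ge\int\sigma^2+a^2|K'|-C\delta^{1/2}|K| .
\]
By \eqref{eq:phi} and (A2), $\Lambda|K\cap B_R|\ge\int(\operatorname{div}\psi)^2+\frac12|\operatorname{curl}\psi|^2+|\nabla\varphi^\perp|^2$, and $|K\cap B_R|\le|K'|+2\delta^{1/2}|K|$. Together,
\begin{equation}\label{eq:defect}
\mathcal D+(a^2-\Lambda)|K'|\le C\delta^{1/2}|K| .
\end{equation}
Here the hypothesis on $a$ enters: $a^2-\Lambda\ge(\lambda-\delta)^2-\lambda^2\ge-2\lambda\delta$, so $\mathcal D\le C\delta^{1/2}|K|$. Part (i) follows from \eqref{eq:defect} if $a\ge\lambda$, and from $|a^2-\Lambda|\le2\lambda\delta$ if $a<\lambda$.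

\emph{Part (ii).} By the Poincar\'e inequality $\|\varphi^\perp\|_{L^2}^2\le C\mathcal D\le C\delta^{1/2}|K|$. For $\psi$ we argue by duality: up to the defect, its divergence and curl are carried by the small set $K'$. Let $f\in L^2(B_R;\mathbb{R}^d)$ and let $v\in H_0^1\cap H^2$ solve $\Delta v=f$ as in (A4). By (A2),
\[
\int\psi\cdot f=-\int\nabla\psi:\nabla v=-\int\sigma\operatorname{div}v-a\int_{K'}\operatorname{div}v-\tfrac12\int\operatorname{curl}\psi:\operatorname{curl}v .
\]
The first and third terms are at most $C\mathcal D^{1/2}\|f\|_{L^2}\le C\delta^{1/4}|K|^{1/2}\|f\|_{L^2}$. Let $s=2+\frac2d$; then $H^1(B_R)\subset L^s(B_R)$ in every dimension and $\frac12-\frac1s=\beta$. By H\"older's inequality the middle term is at most $C|K|^{1-1/s}\|\operatorname{div}v\|_{L^s}\le C|K|^{\beta}|K|^{1/2}\|f\|_{L^2}\le C\delta^\beta|K|^{1/2}\|f\|_{L^2}$. Since $\beta\le\frac14$, taking $f=\psi$ proves (ii).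

\emph{Part (iii).} We claim that for $\Psi\in C_c^\infty(B_{5/2};\mathbb{R}^{d\times d})$
\begin{equation}\label{eq:claim}
\Big|\int(\nabla\varphi^T\nabla\varphi):\Psi-a\int_KS:\Psi\Big|\le C\delta^\beta|K|\,\|\Psi\|_{C^1}.
\end{equation}
Write $I_1\simeq I_2$ if $|I_1-I_2|\le C\delta^\beta|K|\|\Psi\|_{C^1}$, and note $\mathcal D^{1/2}\|\nabla\psi\|_{L^2}\le C\delta^{1/4}|K|$ by \eqref{eq:phi}. The claim is the chain
\[
\int(\nabla\varphi^T\nabla\varphi):\Psi\simeq\int\Psi_{ij}\,\partial_i\psi_l\,\partial_j\psi_l\simeq\int\Psi_{ij}\,\partial_l\psi_i\,\partial_j\psi_l\simeq\int\Psi_{ij}\,\partial_j\psi_i\operatorname{div}\psi\simeq a\int_K\Psi:\nabla\psi\simeq a\int_K\Psi:S .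
\]
The first step drops the $\varphi^\perp$ term, at cost $C\mathcal D\|\Psi\|_\infty$. The second uses $\partial_i\psi_l-\partial_l\psi_i=(\operatorname{curl}\psi)_{li}$, at cost $C\mathcal D^{1/2}\|\nabla\psi\|_{L^2}\|\Psi\|_\infty$. For the third, smooth fields satisfy $\partial_l\psi_i\,\partial_j\psi_l-\partial_j\psi_i\,\partial_l\psi_l=\partial_l(\psi_i\partial_j\psi_l)-\partial_j(\psi_i\partial_l\psi_l)$, so
\[
\int\Psi_{ij}\big(\partial_l\psi_i\,\partial_j\psi_l-\partial_j\psi_i\,\partial_l\psi_l\big)=-\int\partial_l\Psi_{ij}\,\psi_i\,\partial_j\psi_l+\int\partial_j\Psi_{ij}\,\psi_i\,\partial_l\psi_l ;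
\]
both sides are continuous in $H^1$, and the right side is at most $C\|\nabla\Psi\|_\infty\|\psi\|_{L^2}\|\nabla\psi\|_{L^2}\le C\delta^\beta|K|\|\nabla\Psi\|_\infty$ by (ii). The fourth step inserts $\operatorname{div}\psi=\sigma+a\chi_{K'}$, where $K'=K$ in $B_{5/2}$, at cost $C\mathcal D^{1/2}\|\nabla\psi\|_{L^2}\|\Psi\|_\infty$. The fifth uses $\nabla\psi=Q^T\nabla h=S+O(\delta)$ a.e.\ on $K\cap B_{5/2}$, by \eqref{eq:gradh}.

Apply \eqref{eq:claim} in \eqref{eq:stress} with $\Psi=\nabla X$ and with $\Psi=(\operatorname{div}X)I_d$, for which $aS:\Psi=a^2\operatorname{div}X$. Up to $C\delta^\beta|K|\|X\|_{C^2}$, the right side of \eqref{eq:stress} equals $2a\int_KS:\nabla X+(\Lambda-a^2)\int_K\operatorname{div}X$, and the last term is at most $C\delta^{1/2}|K|\|X\|_{C^1}$ by (i).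
\end{proof}

\section{Above the threshold: harmonicity}\label{sec:above}

If $\|A\|_*$ exceeds $\lambda$ by a fixed amount, Lemma~\ref{lem:holes}(i) says that the relative measure of the zero set drops by a small factor when the scale is reduced. To repeat this at all smaller scales, $U$ must stay close to linear maps whose nuclear norm stays above $\lambda$. We cannot use Lemma~\ref{lem:flat}, because we need the decay at all zeros of $U$ near $x_0$, not only on $\Sigma$; so we propagate flatness and measure decay together. The strict inequality cannot be dropped in this scheme: the maps $U^\epsilon$ of Example~\ref{ex:gap} are arbitrarily close to $\lambda x$ and are not harmonic.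

\begin{proposition}\label{prop:above}
If $x_0\in\Sigma$ and $\|A^{x_0}\|_*>\lambda$, then $U$ is harmonic near $x_0$.
\end{proposition}

\begin{proof}
Let $2c_0=\|A^{x_0}\|_*-\lambda$ and $\alpha=\frac1{d+2}$.

\emph{One step.} Let $\xi\in B_{r_*}(x_0)$ with $U(\xi)=0$, $r\le r_*$, $u=U_{\xi,r}$, $\delta_*\le\delta_1$, and let $A$ satisfy
\begin{equation}\label{eq:hyp}
e:=\sup_{B_4}|u-Ay|\le\delta_*,\qquad\|A\|_*\ge\lambda+c_0 .
\end{equation}
Put $\mu=|K|$ and take $R,h,\varphi$ from Lemma~\ref{lem:holes} with $\delta=\delta_*$. Since $\|A\|_*^2-\Lambda\ge2\lambda c_0$, part (i) gives $|K\cap B_3|\le Cc_0^{-1}\delta_*^{1/2}\mu$. By (A3), $|h-Ay|\le e$ in $B_R$, so $|\nabla h-A|\le Ce$ in $B_{5/2}$ and $|D^2h|\le Ce$ in $B_2$. In particular $\varphi$ is $C$-Lipschitz in $B_{5/2}$ and $|\varphi|\le2e\le\frac18$. If $|\varphi(y)|=\eta$ at some $y\in B_2$, then $|\varphi|\ge\eta/2$ on $B_{c\eta}(y)\subset B_{5/2}$ with $c=1/C\le1$, so $\eta^{d+2}\le C\|\varphi\|_{L^2}^2\le C\mu$ by \eqref{eq:phi}. Thus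 $\sup_{B_2}|\varphi|\le C\mu^\alpha$; also $h(0)=\varphi(0)$ because $u(0)=0$. Let $0<s\le\frac12$ and $A'=\nabla h(0)$. For $|y|<4$,
\[
U_{\xi,sr}(y)-A'y=s^{-1}\big[h(sy)-h(0)-\nabla h(0)sy\big]+s^{-1}\big[\varphi(0)-\varphi(sy)\big].
\]
The zero set of $U_{\xi,sr}$ in $B_4$ is $s^{-1}(K\cap B_{4s})$, and $B_{4s}\subset B_3$. So $e':=\sup_{B_4}|U_{\xi,sr}-A'y|$ and $\mu':=|\{U_{\xi,sr}=0\}\cap B_4|$ satisfy, with a constant $C_2$ that depends only on $d,k,\Lambda,L_0$,
\[
e'\le C_2s\,e+C_2s^{-1}\mu^\alpha,\qquad\mu'\le C_2s^{-d}c_0^{-1}\delta_*^{1/2}\mu,\qquad|A'-A|\le C_2e .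
\]

\emph{Iteration.} Fix $s\le\frac12$ with $C_2s\le\frac12$, then $\delta_*$ with $C_2s^{-d}c_0^{-1}\delta_*^{1/2}\le4^{-(d+2)}$, so that $\mu'^\alpha\le\frac14\mu^\alpha$. The quantity $q:=e+4C_2s^{-1}\mu^\alpha$ then contracts:
\[
q'\le\tfrac12e+C_2s^{-1}\mu^\alpha+C_2s^{-1}\mu^\alpha=\tfrac12q .
\]
Start at a scale $r$ with $A_0=A^{x_0}$ and suppose $q_0\le\delta_*$ and $2\sqrt d\,C_2q_0\le c_0$. Let $A_i,e_i,\mu_i,q_i$ be the quantities produced at scale $s^ir$. If \eqref{eq:hyp} holds at the scales $r,\dots,s^{i-1}r$, then $e_i\le q_i\le2^{-i}q_0\le\delta_*$ and $|A_i-A_0|\le C_2\sum_{j<i}e_j\le2C_2q_0$, so $\|A_i\|_*\ge\lambda+2c_0-c_0$ by (M1). By induction \eqref{eq:hyp} holds at all scales $s^ir$, and $\mu_i\to0$. Hence $\xi$ is not a point of density one of $\{U=0\}$.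

\emph{Conclusion.} Given $0<\delta'\le\delta_1/2$, Proposition~\ref{prop:unique} provides $r_1\le r_*$ with $\sup_{B_5}|U_{x_0,r_1}-A_0y|\le\delta'$. Let $\xi=x_0+r_1y_0$, $|y_0|<1$, be a zero of $U$. Then $|A_0y_0|\le\delta'$, and $U_{\xi,r_1}(y)=U_{x_0,r_1}(y_0+y)$ gives $e_0\le2\delta'$; by Lemma~\ref{lem:holes}, $\mu_0\le C\delta'$. For $\delta'$ small, independently of $\xi$, the two conditions on $q_0$ hold. So $\{U=0\}$ has no point of density one in $B_{r_1}(x_0)$; it is a null set there by (A1), and $U$ is harmonic in $B_{r_1}(x_0)$ by Lemma~\ref{lem:repl}.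
\end{proof}

\section{At the threshold: monotonicity of the Gram matrix}\label{sec:at}

Proposition~\ref{prop:drift} bounds $\dot G$ by $Cb$, whose integral is bounded but not known to be small uniformly in $x$. We now split $\dot G$ into a nonnegative matrix and an error that carries the small factor $\delta^\beta$. This is the precise form of \eqref{eq:heur}.

\begin{proposition}\label{prop:gram}
Let $0<\delta\le\delta_1$ and let $r_0$ be as in Lemma~\ref{lem:flat}. For $x\in\Sigma\cap B_{r_0}(x_0)$ and $0<r\le r_0$,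
\[
\Big|\,r\partial_rG_{x,r}-2\|A_{x,r}\|_*\sqrt{G_{x,r}}\int_{\{U_{x,r}=0\}}\zeta\,\Big|\le C\delta^\beta b(x,r).
\]
Consequently
\begin{equation}\label{eq:gram}
G_{x,\rho}\le G_{x,r}+C\delta^\beta I_d\qquad\text{for }0<\rho\le r\le r_0 .
\end{equation}
\end{proposition}

\begin{proof}
Lemma~\ref{lem:holes} applies to $u=U_{x,r}$ and $A=A_{x,r}$; take $R,h,\varphi,a,S$ from it and $g=h-Ay$. Let $M$ be symmetric with $|M|\le1$ and $X=\zeta My$. Then $\dot G:M=2(A^T\dot A):M$, and we use the splitting \eqref{eq:split}, which holds for every $R\in[3,4]$. In the second term we now move both derivatives onto the smooth test field, in order to use the improved bound (ii): by \eqref{eq:Delta}, (A3) and Lemma~\ref{lem:g},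
\[
|\langle\Delta u,\nabla g\,X\rangle|=\Big|\int\varphi\cdot\Delta(\nabla g\,X)\Big|\le C\|\varphi\|_{L^2}\|g\|_{C^3(B_2)}\le C\delta^\beta|K|^{1/2}\|g\|_{L^2(B_3)}\le C\delta^\beta b .
\]
For the first term, $\nabla X=\zeta M-\theta\,My\otimes y$, so (iii) gives
\[
\langle\Delta u,\nabla h\,X\rangle=a\,(S:M)\int_K\zeta-a\int_K\theta\,My\cdot Sy+O(\delta^\beta|K|).
\]
On $K$ we have $|Sy|=|Ay|\le\delta$, so the middle term is $O(\delta|K|)$. Since $\dot G$ and $S=\sqrt G$ are symmetric, taking the supremum over $M$ proves the estimate. As $S\ge0$ and $\zeta\ge0$, we get $r\partial_r(v\cdot G_{x,r}v)\ge-C\delta^\beta b(x,r)$ for $|v|=1$; integrate against $dr/r$ and use Lemma~\ref{lem:sum}.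
\end{proof}

\begin{proposition}[Blow-ups with moving centers]\label{prop:joint}
If $\Sigma\ni x_n\to x_0\in\Sigma$ and $r_n\to0$, then $U_{x_n,r_n}\to A^{x_0}y$ locally uniformly, and $A_{x_n,r_n}\to A^{x_0}$.
\end{proposition}

\begin{proof}
The second claim follows from the first by \eqref{eq:A2}. If $\|A^{x_0}\|_*>\lambda$, then $U$ is $C^1$ near $x_0$ by Proposition~\ref{prop:above}, so $U_{x_n,r_n}(y)=\int_0^1\nabla U(x_n+tr_ny)\,y\,dt\to\nabla U(x_0)y$ locally uniformly, and $\nabla U(x_0)=A^{x_0}$ by the case $x_n=x_0$.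

Let $\|A^{x_0}\|_*=\lambda$ and $G_0=(A^{x_0})^TA^{x_0}$. By Lemma~\ref{lem:moving} it suffices to show: if $U_{x_n,r_n}\to A'y$ with $\|A'\|_*\ge\lambda$, then $A'=A^{x_0}$.

\emph{Step 1: $A'^TA'=G_0$.} Let $G'=A'^TA'=\lim G_{x_n,r_n}$. Fix $\delta\le\delta_1$ and $r\le r_0(\delta)$. For large $n$, \eqref{eq:gram} gives $G_{x_n,r_n}\le G_{x_n,r}+C\delta^\beta I_d$, and $n\to\infty$ gives $G'\le G_{x_0,r}+C\delta^\beta I_d$. Letting $r\to0$ and then $\delta\to0$, we get $G'\le G_0$. By (M2), $\sqrt{G_0}-\sqrt{G'}\ge0$, and its trace is $\lambda-\|A'\|_*\le0$. A nonnegative matrix with nonpositive trace is zero, so $G'=G_0$.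

\emph{Step 2: $|A^{x_n}|\to|A^{x_0}|$.} Choose $\rho_n\le1/n$ with $|A_{x_n,\rho_n}-A^{x_n}|\le1/n$. By Lemma~\ref{lem:moving} and Step~1, applied to the pairs $(x_n,\rho_n)$, every subsequence has a further subsequence along which $|A_{x_n,\rho_n}|^2=\operatorname{tr}G_{x_n,\rho_n}\to\operatorname{tr}G_0=|A^{x_0}|^2$.

\emph{Step 3: $A'G_0=A^{x_0}G_0$.} Fix $r\le r_*$. For large $n$, Proposition~\ref{prop:drift}, Lemma~\ref{lem:sum} and Proposition~\ref{prop:unique} give
\[
|A_{x_n,r}G_{x_n,r}-A_{x_n,r_n}G_{x_n,r_n}|\le C\int_0^rb(x_n,s)\frac{ds}s\le C\big(H(x_n,4r)-\omega_d|A^{x_n}|^2\big).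
\]
By Steps 1 and 2 and continuity in the center, $n\to\infty$ gives $|A_{x_0,r}G_{x_0,r}-A'G_0|\le C\big(H(x_0,4r)-\omega_d|A^{x_0}|^2\big)$. As $r\to0$ the right side tends to $0$ and the left side to $|A^{x_0}G_0-A'G_0|$.

By Steps 1 and 3 and (M3), $A'=A^{x_0}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\noindent\emph{Part (d)} is Propositions~\ref{prop:linear}, \ref{prop:unique} and~\ref{prop:above}.

\medskip\noindent\emph{Part (b).} Closedness is Lemma~\ref{lem:closed} and uniqueness is Proposition~\ref{prop:unique}. For continuity let $\Sigma\ni x_n\to x_0\in\Sigma$ and choose $\rho_n\le1/n$ with $|A_{x_n,\rho_n}-A^{x_n}|\le1/n$; Proposition~\ref{prop:joint} gives $A^{x_n}\to A^{x_0}$. Let $Z\subset\Sigma$ be compact and suppose the expansion is not uniform on $Z$: there are $\varepsilon>0$, $x_n\in Z$ and $0\ne y_n\to0$ with $|U(x_n+y_n)-A^{x_n}y_n|\ge\varepsilon|y_n|$. With $r_n=|y_n|$ this reads $|U_{x_n,r_n}(\hat y_n)-A^{x_n}\hat y_n|\ge\varepsilon$ for the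 unit vectors $\hat y_n=y_n/r_n$. Along a subsequence $x_n\to x_0\in Z$, and then both $U_{x_n,r_n}$ and $A^{x_n}y$ converge to $A^{x_0}y$ uniformly on $\partial B_1$, a contradiction.

\medskip\noindent\emph{Parts (a) and (c).} We replace $U$, which is only Lipschitz, by a $C^1$ map with the same first-order behavior on $\Sigma$. Let $x_0\in\Sigma$ and $Z=\Sigma\cap\overline{B_{r_*}(x_0)}$, which is compact by (b). For $1\le i\le k$ let $\nu_i(x)$ be the $i$-th row of $A^x$, a continuous function on $Z$. For $x,x'\in Z$ we have $U(x')=0$, so by (b)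
\[
|\nu_i(x)\cdot(x'-x)|\le|A^x(x'-x)|=|U(x')-A^x(x'-x)|=o(|x'-x|)
\]
uniformly on $Z$. By (A5) with $f=0$ there is $F=(F_1,\dots,F_k)\in C^1(\mathbb{R}^d;\mathbb{R}^k)$ with $F=0$ and $\nabla F(x)=A^x$ on $Z$. Let $j=\operatorname{rank}A^{x_0}$. Then $j\ge1$ because $\|A^{x_0}\|_*\ge\lambda>0$; this is where $\Lambda>0$ produces the hypersurface. Choose indices $i_1,\dots,i_j$ such that the gradients $\nabla F_{i_1}(x_0),\dots,\nabla F_{i_j}(x_0)$ are linearly independent. They remain independent in a ball $B_r(x_0)$, $r\le r_*$, so by the implicit function theorem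
\[
\Gamma=\{F_{i_1}=0\}\cap B_r(x_0)\qquad\text{and}\qquad\Gamma_j=\{F_{i_1}=\dots=F_{i_j}=0\}\cap B_r(x_0)
\]
are embedded $C^1$ submanifolds of dimensions $d-1$ and $d-j$, and $\Sigma\cap B_r(x_0)\subset\Gamma_j\subset\Gamma$.

For optimality, let $k$ be the original number of components and let $1\le j\le\min(k,d)$; no other rank can occur. Take $A\in\mathbb{R}^{k\times d}$ of rank $j$ with $\|A\|_*\ge\lambda$. Then $U(x)=Ax$ is a minimizer in every ball by Proposition~\ref{prop:linear}. Its zero set $\ker A$ is a proper subspace, so it is the free boundary and consists of points of density one. Thus $\Sigma=\ker A$ has dimension $d-j$, and $A^x=A$ has rank $j$ on it. \qed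

\begin{thebibliography}{1}
\bibitem{SV} Giovanni Siclari, Bozhidar Velichkov, \emph{On the blow-up of the vectorial Bernoulli free boundary problem}, arXiv:2602.00741 (2026).
\end{thebibliography}
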